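# Norms of translates and finite abelian descent on open covers

Throughout, $k$ is a number field of degree $d=[k:\mathbb Q]$, and $\mathcal O_v$ is the ring of integers of the completion $k_v$ at a finite place $v$. A $k$-variety is a separated scheme of finite type over $k$. The adele ring is $\mathbb A_k$. For a set $S$ of places, $\mathbb A_{k,S}$ is the restricted product of the $k_v$ with $v\in S$. We write $f$ for the set of all finite places, so $\mathbb A_{k,f}$ is the ring of finite adeles.

## 1. Punctured lines, and the guess that one puncture suffices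

A variety $X$ over $k$ usually has far more adelic points than rational points. Finite covers of $X$ cut the adelic points down to a subset that still contains $X(k)$. We ask whether $X$ can be cut into finitely many pieces so that, on each piece, the adelic points surviving this test are exactly the rational points, once we forget the archimedean components.

Here is the first guess: *yes, and one puncture per coordinate is enough.* An affine variety has coordinates $g_1,\dots,g_m$. Near a given closed point we can translate each $g_j$ by an element of $k$ and shrink, so that all $g_j$ become invertible. The piece is then closed in $\mathbb G_m^m$. Now an invertible function $g$ has the covers $y^n=g$ and their twists $by^n=g$. If an adelic point $x$ lifts to such a twist for each $n$, then $g(x)$ is, for each $n$, an element of $k^\times$ times an $n$-th power. An idele with this property for every $n$ ought to be an element of $k^\times$. If it is, all coordinates of $x$ are global, and $x$ is a rational point.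

We fix the definitions in Section 2 and test the guess in Section 3. It holds for $\mathbb G_m$ over $\mathbb Q$ and fails over $\mathbb Q(\sqrt 2)$, and the failure shows what has to change.

## 2. Finite abelian descent and very strong approximation

An adelic point of $X$ is a family $(x_v)$, $x_v\in X(k_v)$, that is integral for almost all $v$ with respect to a model of $X$ over a ring $\mathcal O_\Sigma$ of $\Sigma$-integers. (Here $\Sigma$ is a finite set of places containing the archimedean ones.) The finite part of $x\in X(\mathbb A_k)$ is its image $x_f\in X(\mathbb A_{k,f})$.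

Let $G$ be a finite abelian $k$-group scheme; it is étale, since $\operatorname{char}k=0$. Torsors $Y\to X$ under $G$ are classified by $H^1(X,G)$. If $Y$ has class $\eta$ and $u\in X(k_v)$, then $\eta(u)\in H^1(k_v,G)$ denotes the class of the fiber of $Y$ over $u$. It is zero exactly when that fiber has a $k_v$-point. For $\sigma\in H^1(k,G)$ the twist $Y^\sigma$ is the torsor of class $\eta-\sigma$. (The sign convention is immaterial, since $\sigma$ runs over a group.)

**Definition (finite abelian descent set).** $X(\mathbb A_k)^{\mathrm{f\text{-}ab}}$ is the set of $x\in X(\mathbb A_k)$ such that, for every torsor $Y\to X$ under a finite abelian $k$-group scheme $G$, $x$ lies in the image of $Y^\sigma(\mathbb A_k)$ for some $\sigma\in H^1(k,G)$.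

It is convenient to test this place by place: $x$ is in $X(\mathbb A_k)^{\mathrm{f\text{-}ab}}$ if and only if
$$\text{for all } G \text{ and } \eta\in H^1(X,G) \text{ there is } \sigma\in H^1(k,G) \text{ with } \eta(x_v)=\sigma_v \text{ for all places } v. \tag{2.1}$$
Indeed, $\eta(x_v)=\sigma_v$ says that the fiber of $Y^\sigma$ over $x_v$ has a $k_v$-point $y_v$. It remains to see that the family $(y_v)$ is automatically adelic. The morphism $Y^\sigma\to X$ is finite, and it extends to a finite morphism of models over some $\mathcal O_\Sigma$. For almost all $v$ the point $x_v$ is integral, and then so is $y_v$, by the valuative criterion.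

**Example (Kummer covers).** Let $g\in\mathcal O(X)^\times$ and $n\ge1$. The cover $y^n=g$ is a $\mu_n$-torsor. Since $H^1(k,\mu_n)=k^\times/k^{\times n}$, its twists are $by^n=g$ with $b\in k^\times$. If $x\in X(\mathbb A_k)^{\mathrm{f\text{-}ab}}$, then for some $b\in k^\times$ we have $g(x_v)=b\,y_v^n$ at all $v$. Both $g(x)$ and $b$ are ideles, so $y=(y_v)$ is an idele. Hence
$$g(x_f)\in k^\times(\mathbb A_{k,f}^\times)^n\qquad\text{for all }n\ge 1. \tag{2.2}$$

**Lemma 2.1.** (i) $X(k)\subseteq X(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. (ii) A morphism $i:Z\to X$ maps $Z(\mathbb A_k)^{\mathrm{f\text{-}ab}}$ into $X(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. (iii) For $\eta\in H^1(X,G)$ and any place $v$, the map $u\mapsto\eta(u)$ is locally constant on $X(k_v)$.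

*Proof.* (i) For $\xi\in X(k)$ take $\sigma=\eta(\xi)\in H^1(k,G)$ in (2.1). (ii) For $\eta\in H^1(X,G)$ we have $\eta(i(x_v))=(i^*\eta)(x_v)$, so the $\sigma$ that works for $i^*\eta$ and $x$ works for $\eta$ and $i(x)$. (iii) For $\tau\in H^1(k_v,G)$, the set of $u\in X(k_v)$ with $\eta(u)=\tau$ is the image of $Y^\tau(k_v)\to X(k_v)$, where $Y^\tau$ is the twist over $k_v$. An étale morphism induces a local homeomorphism on $k_v$-points, so this image is open. These open sets partition $X(k_v)$. $\square$

More generally, an obstruction $\omega$ gives a set $X(\mathbb A_k)^\omega\subseteq X(\mathbb A_k)$ for each $X$. Besides f‑ab we use the following three. The finite descent set f‑cov is defined as above with all finite $k$-group schemes $G$, abelian or not. The Brauer–Manin set $X(\mathbb A_k)^{\mathrm{Br}}$ consists of the $x$ with $\sum_v\mathrm{inv}_v A(x_v)=0$ for all $A\in\mathrm{Br}(X)$. The étale–Brauer set consists of the $x$ that, for every torsor $Y\to X$ under a finite $k$-group scheme, lie in the image of $Y^\sigma(\mathbb A_k)^{\mathrm{Br}}$ for some $\sigma$. The image of $X(\mathbb A_k)^\omega$ in $X(\mathbb A_{k,S})$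 is written $X(\mathbb A_{k,S})^\omega$, and $(\omega,S,k)$ is called an obstruction datum.

**Definition (VSA).** $X$ satisfies very strong approximation (VSA) for $(\omega,S,k)$ if the image of $X(k)$ in $X(\mathbb A_{k,S})$ is exactly $X(\mathbb A_{k,S})^\omega$.

For example, $\mathrm{Spec}\,k$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$: it has one rational point and one adelic point.

**Definition (finite stratification).** A finite stratification of $X$ consists of a finite partially ordered set $I$ and locally closed subsets $S_i\subseteq X$ ($i\in I$), viewed as subvarieties, which are pairwise disjoint with union $X$, such that the closure of $S_i$ in $X$ is $\bigcup_{j\le i}S_j$.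

For example, $\mathbb A^1=\{0\}\sqcup(\mathbb A^1\smallsetminus\{0\})$ with $I=\{0<1\}$, $S_0=\{0\}$, $S_1=\mathbb A^1\smallsetminus\{0\}$: the closure of $S_1$ is $S_0\cup S_1$. The constituent parts of a finite open cover are its members; those of a stratification are its strata.

**Question.** Let $X$ be a $k$-variety and $(\omega,S,k)$ an obstruction datum. Does there exist a finite open cover or stratification of $X$ for which each constituent part satisfies VSA for $(\omega,S,k)$?

The Question comes from David Corwin and Tomer Schlank, "Brauer and Etale Homotopy Obstructions to Rational Points on Open Covers", arXiv:2006.11699 (2020). The answer is known to be yes for $(\mathrm{f\text{-}ab},f,k)$ when $k$ is imaginary quadratic or totally real. The conjecture is that the answer for $(\mathrm{f\text{-}ab},f,k)$ is yes for any number field $k$. We shall prove it.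

## 3. Tests: the affine line, and $\mathbb G_m$ over $\mathbb Q$ and $\mathbb Q(\sqrt2)$

**No puncture: the affine line fails for every $k$.** Let $G$ be finite abelian. The line $\mathbb A^1_{\bar k}$ is connected and simply connected, so $H^1(\mathbb A^1_{\bar k},G)=0$ and $G(\mathbb A^1_{\bar k})=G(\bar k)$. The Hochschild–Serre sequence gives $H^1(\mathbb A^1_k,G)=H^1(k,G)$. So every class $\eta$ is constant, and (2.1) holds for every adelic point, with $\sigma=\eta$. Hence $\mathbb A^1(\mathbb A_k)^{\mathrm{f\text{-}ab}}=\mathbb A_k$. Since $\mathbb A_{k,f}$ is uncountable and $k$ is countable, VSA fails for $(\mathrm{f\text{-}ab},f,k)$. So at least one puncture is needed.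

**One puncture over $\mathbb Q$: the guess holds.** By (2.2), applied to the coordinate of $\mathbb G_m$, and Lemma 2.1(i), the following lemma says that $\mathbb G_{m,\mathbb Q}$ satisfies VSA for $(\mathrm{f\text{-}ab},f,\mathbb Q)$.

**Lemma 3.1.** $\bigcap_{n\ge1}\mathbb Q^\times(\mathbb A_{\mathbb Q,f}^\times)^n=\mathbb Q^\times$.

*Proof.* The inclusion $\supseteq$ is clear. Recall $\mathbb A_{\mathbb Q,f}^\times=\mathbb Q_{>0}\times\hat{\mathbb Z}^\times$. Let $z=qu$ lie in the intersection, with $q\in\mathbb Q_{>0}$ and $u\in\hat{\mathbb Z}^\times$. Write $z=bw^n$ with $b\in\mathbb Q^\times$. Comparing $\hat{\mathbb Z}^\times$-components, where $b$ contributes only its sign, we get $u\in\{\pm1\}(\hat{\mathbb Z}^\times)^n$ for every $n$. Hence for one fixed sign $s$ we have $su\in(\hat{\mathbb Z}^\times)^{n!}$ for infinitely many $n$. An open subgroup of index $i$ contains all $n!$-th powers with $n\ge i$. So $su$ lies in every open subgroup of the profinite group $\hat{\mathbb Z}^\times$. Thus $su=1$ and $z=sq\in\mathbb Q^\times$. $\square$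

The proof used only two signs: the units of $\mathbb Z$ are finite in number.

**One puncture with infinitely many units: the guess fails.** Let $E=\mathcal O_k^\times$, $\hat{\mathcal O}^\times=\prod_{v\in f}\mathcal O_v^\times$, and let $\bar E$ be the closure of $E$ in $\hat{\mathcal O}^\times$.

**Proposition 3.2.** If $\mathcal O_k^\times$ is infinite, for instance if $k=\mathbb Q(\sqrt2)$, then $\mathbb G_{m,k}$ does not satisfy VSA for $(\mathrm{f\text{-}ab},f,k)$.

*Proof.* **Step 1: find a non-global limit of units.** $E$ is finitely generated and infinite, so $E^2$ is infinite, and its closure in $\hat{\mathcal O}^\times$ is an infinite compact group. Such a group is uncountable: if it were countable, Baire's theorem would give an isolated point, the group would be discrete by homogeneity, and finite by compactness. So the closure contains some $\varepsilon\notin k^\times$. As $\hat{\mathcal O}^\times$ is metrizable, $\varepsilon=\lim e_i$ with $e_i\in E^2$. Let $x\in\mathbb G_m(\mathbb A_k)$ have finite part $\varepsilon$ and all archimedean components $1$. We claim $x\in\mathbb G_m(\mathbb A_k)^{\mathrm{f\text{-}ab}}$;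 then VSA fails.

**Step 2: make the class of the torsor at $e_i$ independent of $i$.** Let $\eta\in H^1(\mathbb G_{m,k},G)$. For a suitable $\Sigma$, $G$ extends to a finite étale group scheme $\mathcal G$ over $\mathcal O_\Sigma$, and $\eta$ extends to a class in $H^1(\mathbb G_{m,\mathcal O_\Sigma},\mathcal G)$. Since $e_i\in\mathbb G_m(\mathcal O_\Sigma)$, each $\eta(e_i)$ lies in the image of $H^1(\mathcal O_\Sigma,\mathcal G)\to H^1(k,G)$. This image is finite. Its classes are represented by $G$-torsors $T$ over $k$ that are finite étale of degree $|G|$ and unramified outside $\Sigma$. By Hermite–Minkowski there are finitely many such $T$ up to isomorphism of schemes, and each carries finitely many $G$-actions, since there are finitely many morphisms $G\times T\to T$. So after passing to a subsequence $\eta(e_i)=\sigma$ for one fixed $\sigma\in H^1(k,G)$ and all $i$.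

**Step 3: compare $x$ with the $e_i$ at each place.** At a finite place $v$, $e_i\to\varepsilon_v$ in $k_v^\times$, and $\eta$ is locally constant there (Lemma 2.1(iii)). So $\eta(x_v)=\eta(\varepsilon_v)=\sigma_v$. At an archimedean place $v$, $e_i$ is a square, so it lies in the connected component of $1$ in $k_v^\times$. A locally constant map is constant on it, so $\eta(x_v)=\eta(1)=\sigma_v$. By (2.1), $x\in\mathbb G_m(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. $\square$

We can see exactly which sentence of the guess is false. For each $n$, the set $E(\hat{\mathcal O}^\times)^n$ is a finite union of cosets of the compact group $(\hat{\mathcal O}^\times)^n$, because $E/E^n$ is finite. So it is closed, and it contains $\bar E$. Thus every element of $\bar E$ is, for every $n$, a global unit times an $n$-th power. Yet if $E$ is infinite, most elements of $\bar E$ are not global.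

## 4. Norms to $\mathbb Q$, and quadratic fields by hand

The units of $k$ may be infinite in number, but those of $\mathbb Z$ are not. So we take the value of an invertible function, which we cannot control, and push it down to $\mathbb Q$ by the norm.

Write $N$ for the norm $k\otimes_{\mathbb Q}R\to R$, for any $\mathbb Q$-algebra $R$: the determinant of multiplication. It is multiplicative and extends $N_{k/\mathbb Q}$. For $R=\mathbb A_{\mathbb Q,f}$ we have $k\otimes_{\mathbb Q}\mathbb A_{\mathbb Q,f}=\mathbb A_{k,f}$, and the component of the norm at $p$ is $\prod_{v\mid p}N_{k_v/\mathbb Q_p}$.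

**Lemma 4.1.** Let $V$ be a $k$-variety, $g\in\mathcal O(V)^\times$ and $x\in V(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. Then $g(x_f)\in k^\times(\mathbb A_{k,f}^\times)^n$ for all $n\ge 1$, and $N(g(x_f))\in\mathbb Q^\times$.

*Proof.* The first claim is (2.2). Taking norms, $N(g(x_f))\in\mathbb Q^\times(\mathbb A_{\mathbb Q,f}^\times)^n$ for all $n$. Apply Lemma 3.1. $\square$

A norm forgets most of $x$. But if we puncture the line at several points $c$, we know that all the numbers $N(x-c)$ are rational, and we may try to recover $x$ from them. Let $k=\mathbb Q(\sqrt D)$ with $D\in\mathbb Q^\times$ not a square, and $x=a+b\sqrt D$ with $a,b\in R$. Then $N(x)=a^2-Db^2$, so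
$$N(x+1)-N(x-1)=4a,\qquad N(x+\sqrt D)-N(x-\sqrt D)=-4Db,$$
and therefore
$$x=\tfrac14\bigl(N(x+1)-N(x-1)\bigr)-\tfrac1{4\sqrt D}\bigl(N(x+\sqrt D)-N(x-\sqrt D)\bigr). \tag{4.1}$$
So $x$ is a *fixed $k$-linear combination* of four norms. Let $C=\{\pm1,\pm\sqrt D\}$ and $U=\mathbb A^1_k\smallsetminus C$, and let $x_f$ be the finite part of a point of $U(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. By Lemma 4.1 the four norms $N(x_f-c)$ are rational. By (4.1), $x_f=\xi$ for some $\xi\in k$, and $\xi\notin C$ because $x_v\notin C$. So $U$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$, although $\mathbb G_m$ over $\mathbb Q(\sqrt2)$ does not. The guess was wrong about the number of punctures, not about punctures.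

We now state what will be proved.

**Theorem 1 (the conjecture).** For every number field $k$ and every $k$-variety $X$ there is a finite open cover of $X$ whose members all satisfy VSA for $(\mathrm{f\text{-}ab},f,k)$.

**Theorem 2.** Let $k$ be a number field.

(a) Every $k$-variety $X$ has a finite open cover, and also a finite stratification, each of whose constituent parts satisfies VSA for $(\omega,S,k)$, simultaneously for all $S\subseteq f$ and all $\omega$ such that for every variety $V$: $V(k)\subseteq V(\mathbb A_k)^\omega$, and either $V(\mathbb A_k)^\omega\subseteq V(\mathbb A_k)^{\mathrm{f\text{-}ab}}$ or $V(\mathbb A_k)^\omega\subseteq V(\mathbb A_k)^{\mathrm{Br}}$. This includes f‑ab, f‑cov, Br and étale–Brauer.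

(b) If $S$ contains an archimedean place, then for $\omega\in\{\mathrm{f\text{-}ab},\mathrm{Br}\}$ no finite open cover and no finite stratification of $\mathbb A^1_k$ has all its parts satisfying VSA for $(\omega,S,k)$.

Hence, for $\omega\in\{\mathrm{f\text{-}ab},\mathrm{Br}\}$, the Question has a positive answer for all $X$ if and only if $S\subseteq f$.

**Theorem 3 (few punctures).** Let $k_0\subseteq k$ be $\mathbb Q$ or an imaginary quadratic field. If $C\subset k_0$ is finite with $|C|\ge[k:k_0]$, then $\mathbb A^1_k\smallsetminus C$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$. On the other hand, $\mathbb A^1_k$ never satisfies it, and $\mathbb G_{m,k}$ satisfies it if and only if $\mathcal O_k^\times$ is finite. So the bound $|C|\ge[k:k_0]$ is optimal whenever $k=k_0$, or $[k:k_0]=2$ and $\mathcal O_k^\times$ is infinite. For example, $\mathbb P^1\smallsetminus\{0,1,\infty\}$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$ over every real quadratic field $k$, while $\mathbb G_m$ does not.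

## 5. Every element is a fixed combination of norms of its translates

This section generalizes (4.1) to all number fields. We also allow a shift by $t\in k$, needed later to move the punctures away from a given point.

**Lemma 5.1.** There are a finite set $C\subset k$ and $\lambda_c\in k$ $(c\in C)$ such that for every $\mathbb Q$-algebra $R$, all $x\in k\otimes_{\mathbb Q} R$ and all $t\in k$,
$$x=t+\sum_{c\in C}\lambda_c\,N\bigl(x-(c+t)\bigr). \tag{5.1}$$

For $d=1$ one takes $C=\{0\}$, $\lambda_0=1$; for $d=2$, (4.1) is the case $t=0$.

*Proof.* **Step 1: reduce to a statement about polynomials.** Applying the case $t=0$ to $x-t$ gives (5.1), so let $t=0$. Fix a $\mathbb Q$-basis $e_1,\dots,e_d$ of $k$, which identifies $\mathbb Q^d$ with $k$, and put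
$$F(X_1,\dots,X_d)=N\Bigl(\sum_jX_je_j\Bigr)\in\mathbb Q[X_1,\dots,X_d],$$
homogeneous of degree $d$. Let $W\subset\mathbb Q[X]$ be the $\mathbb Q$-span of all translates $F(X-c)$, $c\in\mathbb Q^d$. We shall show that $X_1,\dots,X_d\in W$. The space $W$ is stable under rational translations, and its elements have degree at most $d$.

**Step 2: $W$ is stable under partial derivatives.** This lets us lower the degree. Let $G\in W$ and let $u_j$ be the $j$-th standard basis vector of $\mathbb Q^d$. By Taylor's formula
$$G(X+su_j)=\sum_{i=0}^d s^i\,\frac{\partial_j^iG}{i!}\in W\qquad\text{for all }s\in\mathbb Q.$$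
Take $d+1$ distinct values of $s$ and invert the Vandermonde matrix $(s^i)$: each $\partial_j^iG/i!$ is a rational combination of elements of $W$. In particular $\partial_jG\in W$.

**Step 3: $W$ contains every linear form.** This is where we use that $k$ is a field. Let $D$ run over the monomials of order $d-1$ in $\partial_1,\dots,\partial_d$. Each $DF$ is a linear form, possibly zero, and lies in $W$ by Step 2. Suppose the $DF$ do not span the space of all linear forms. Then they have a common zero $0\ne a\in\mathbb Q^d$. Put $\partial_a=\sum_ja_j\partial_j$. For a linear form $\ell$ we have $\ell(a)=\partial_a\ell$, so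
$$0=DF(a)=\partial_aDF=D\,\partial_aF\qquad\text{for all }D.$$
Now $\partial_aF$ is homogeneous of degree $d-1$, and its coefficients are, up to nonzero factorials, the constants $D\,\partial_aF$. So $\partial_aF=0$. Then $F(X+sa)$ has zero derivative with respect to $s$, hence $F(X+a)=F(X)$ and $F(a)=F(0)=0$. But $F(a)$ is the norm of the nonzero element $\sum a_je_j$ of $k$, a contradiction.

**Step 4: assemble the identity.** By Step 3, for each $j$ there is a finite sum $X_j=\sum_c\mu_{j,c}F(X-c)$ with $\mu_{j,c}\in\mathbb Q$. Let $C$ be the finite set of all $c$ that occur, viewed in $k$, and put $\lambda_c=\sum_j\mu_{j,c}e_j$. Multiplying by $e_j$ and summing over $j$ gives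
$$\sum_jX_je_j=\sum_{c\in C}\lambda_cF(X-c)\quad\text{in }k\otimes_{\mathbb Q}\mathbb Q[X].$$
Substituting elements of $R$ for the $X_j$ gives (5.1) with $t=0$. $\square$

## 6. Closed subvarieties of products of punctured lines

We fix $C$ and $\lambda_c$ as in Lemma 5.1.

**Proposition 6.1.** Let $t_1,\dots,t_m\in k$ and let $V$ be a closed subvariety of $\prod_{j=1}^m(\mathbb A^1_k\smallsetminus(C+t_j))$. Then $V$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$.

*Proof.* By Lemma 2.1(i), $V(k)\subseteq V(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. Conversely, let $x\in V(\mathbb A_k)^{\mathrm{f\text{-}ab}}$ and let $g_1,\dots,g_m$ be the coordinates on $V$.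

**Step 1: the coordinates of $x_f$ are global.** For $c\in C$ the function $g_j-(c+t_j)$ is invertible on $V$. By Lemma 4.1, $q_{j,c}:=N\bigl(g_j(x_f)-(c+t_j)\bigr)\in\mathbb Q$. Lemma 5.1 with $R=\mathbb A_{\mathbb Q,f}$ gives
$$g_j(x_f)=t_j+\sum_{c\in C}\lambda_c\,q_{j,c}=:\xi_j\in k.$$

**Step 2: $\xi=(\xi_1,\dots,\xi_m)$ is a point of $V$.** For each finite $v$ the point $x_v\in V(k_v)$ has coordinates $\xi$. Since $g_j(x_v)\notin C+t_j$, we get $\xi_j\notin C+t_j$, so $\xi$ is a $k$-point of the product. The equations of $V$ take values in $k$ at $\xi$, and these values vanish in $k_v$, hence in $k$. So $\xi\in V(k)$, and $x_f$ is the image of $\xi$. $\square$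

**Proof of Theorem 1.** We show that every variety is covered by pieces as in Proposition 6.1. Cover $X$ by finitely many affine opens $X_i$. Fix one of them, closed in $\mathbb A^m_k$ with coordinate functions $g_1,\dots,g_m$. Let $P\in X_i$ be a closed point with residue field $\kappa(P)$. For each $j$ choose $t_j\in k$ such that $g_j(P)\ne c+t_j$ in $\kappa(P)$ for all $c\in C$. This excludes only finitely many $t_j$. Let $V_P\subseteq X_i$ be the open locus where all $g_j-(c+t_j)$, $1\le j\le m$, $c\in C$, are invertible. It contains $P$. It is the intersection of $X_i$ with the open subset $\prod_j(\mathbb A^1_k\smallsetminus(C+t_j))$ of $\mathbb A^m_k$, so it is closed in that product. By Proposition 6.1 it satisfies VSA. The union of the $V_P$ is open in $X_i$ and contains every closed point; its complement is closed without closed points, hence empty. By quasi-compactness finitely many $V_P$ cover $X_i$. $\blacksquare$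

## 7. Brauer classes detect the same norms

The proof of Proposition 6.1 used only two properties of f‑ab: rational points survive, and norms of invertible functions are rational. We now check both for Br.

**Lemma 7.1.** Let $V$ be a $k$-variety, $x\in V(\mathbb A_k)^{\mathrm{Br}}$ and $g\in\mathcal O(V)^\times$. Then $N(g(x_f))\in\mathbb Q^\times$.

*Proof.* **Step 1: pass from Brauer classes on $V$ to a pairing over $\mathbb Q$.** Let $\chi\in H^1(\mathbb Q,\mathbb Q/\mathbb Z)$ and let $\chi_k$ be its restriction to $k$. With the boundary map $\delta:H^1(-,\mathbb Q/\mathbb Z)\to H^2(-,\mathbb Z)$ we have a class $(g,\chi_k)=g\cup\delta\chi_k\in\mathrm{Br}(V)$. Put $y=g(x)\in\mathbb A_k^\times$. Since $x\in V(\mathbb A_k)^{\mathrm{Br}}$, $\sum_v\mathrm{inv}_v(y_v,\chi_k)=0$. For $v\mid p$, the projection formula says that corestriction from $k_v$ to $\mathbb Q_p$ sends $(y_v,\chi_k)$ to $(N_{k_v/\mathbb Q_p}(y_v),\chi)$, and corestriction preserves local invariants. So for $z=N_{k/\mathbb Q}(y)\in\mathbb A_{\mathbb Q}^\times$,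
$$\sum_p\mathrm{inv}_p(z_p,\chi)=0\qquad\text{for all }\chi\in H^1(\mathbb Q,\mathbb Q/\mathbb Z), \tag{7.1}$$
where $p$ runs over all places of $\mathbb Q$, including $\infty$.

**Step 2: solve (7.1).** Write $z=q\,r\,u$ according to $\mathbb A_{\mathbb Q}^\times=\mathbb Q^\times\times\mathbb R_{>0}\times\hat{\mathbb Z}^\times$. The pairing in (7.1) kills $q$ by global reciprocity. It kills $r$, because a positive real number is a norm from $\mathbb C$. So it kills $u$. By class field theory every continuous character of finite order of $\mathbb A_{\mathbb Q}^\times/\mathbb Q^\times\cong\mathbb R_{>0}\times\hat{\mathbb Z}^\times$ has the form $z\mapsto\sum_p\mathrm{inv}_p(z_p,\chi)$. Hence every continuous character of finite order of $\hat{\mathbb Z}^\times$ is the restriction of some such pairing, and all of them vanish at $u$. These characters separate the points of the profinite abelian group $\hat{\mathbb Z}^\times$, so $u=1$. Thus $N(g(x_f))=z_f=q\in\mathbb Q^\times$. $\square$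

By reciprocity $V(k)\subseteq V(\mathbb A_k)^{\mathrm{Br}}$. Replacing Lemma 4.1 by Lemma 7.1 in the proof of Proposition 6.1, we see that the varieties $V$ there also satisfy VSA for $(\mathrm{Br},f,k)$. So the *same* open cover constructed in the proof of Theorem 1 has members satisfying VSA for both $(\mathrm{f\text{-}ab},f,k)$ and $(\mathrm{Br},f,k)$.

**Lemma 7.2.** Let $V$ satisfy VSA for $(\mathrm{f\text{-}ab},f,k)$ and for $(\mathrm{Br},f,k)$. Then $V$ satisfies VSA for $(\omega,S,k)$ for all $S\subseteq f$ and all $\omega$ as in Theorem 2(a).

*Proof.* Suppose $V(k)\subseteq V(\mathbb A_k)^\omega\subseteq V(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. Take images in $V(\mathbb A_{k,f})$: the two outer images are equal by VSA, so the middle one is the image of $V(k)$. The same argument works with Br in place of f‑ab. Now project further to $V(\mathbb A_{k,S})$: the image of $V(\mathbb A_k)^\omega$ there is the image of $V(k)$. $\square$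

The obstructions f‑cov and étale–Brauer are covered. Rational points survive both. For a torsor $Y\to V$ under a finite group scheme and $\xi\in V(k)$, the twist of $Y$ by the class of its fiber at $\xi$ has a $k$-point over $\xi$, and this $k$-point lies in the Brauer–Manin set of that twist. Moreover f‑cov uses more torsors than f‑ab, and the trivial torsor under the trivial group shows that the étale–Brauer set lies in the Brauer–Manin set. This proves Theorem 2(a) for open covers.

## 8. A stratification subordinate to the open cover

Two things are needed: VSA passes to subvarieties, and $X$ has a stratification with each stratum inside one member of the cover.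

**Lemma 8.1.** Let $i:Z\to V$ be an immersion of $k$-varieties and let $\omega$ be f‑ab or Br. If $V$ satisfies VSA for $(\omega,f,k)$, so does $Z$.

*Proof.* $Z(k)\subseteq Z(\mathbb A_k)^\omega$ in both cases. Let $x\in Z(\mathbb A_k)^\omega$. Then $i(x)\in V(\mathbb A_k)^\omega$: for f‑ab this is Lemma 2.1(ii). For Br, $\sum_v\mathrm{inv}_vA(i(x_v))=\sum_v\mathrm{inv}_v(i^*A)(x_v)=0$ for $A\in\mathrm{Br}(V)$. So $i(x)_f$ comes from some $\xi\in V(k)$. The fiber product $Z\times_V\mathrm{Spec}\,k$ along $\xi$ is a subscheme of $\mathrm{Spec}\,k$. It has a $k_v$-point for any finite $v$, because $i(x_v)=\xi$ in $V(k_v)$. So it is nonempty, hence equal to $\mathrm{Spec}\,k$. That is, $\xi=i(\xi')$ with $\xi'\in Z(k)$. Since $i$ is a monomorphism, $x_v=\xi'$ for all finite $v$. $\square$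

**Construction of the strata.** Let $V_1,\dots,V_r$ be the open cover of $X$ from Section 7.

**Step 1: a finite family of closed sets closed under intersection.** Let $\mathcal F_0$ be the finite set of irreducible components of $X$ and of all $X\smallsetminus V_i$. Form $\mathcal F_{n+1}$ from $\mathcal F_n$ by adding all irreducible components of $A\cap B$ for $A,B\in\mathcal F_n$. This stops. Suppose $n\ge1$ and a set is new in $\mathcal F_{n+1}$, a component of $A\cap B$. At least one of $A,B$ is new in $\mathcal F_n$, since otherwise the component is already in $\mathcal F_n$. Also $A$ and $B$ are not nested, since otherwise $A\cap B$ is $A$ or $B$. So the component is a proper irreducible closed subset of both $A$ and $B$, and its dimension is smaller than that of a member new in $\mathcal F_n$. Thus the maximal dimension of new members drops strictly at each stage with $n\ge1$. We obtain a finite set $\mathcal F$ of irreducible closed subsets, with union $X$, in which every pairwise intersection is a union of members.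

**Step 2: the smallest member through a point.** For $x\in X$ let $F_x$ be a minimal member of $\mathcal F$ containing $x$. If $x\in G\in\mathcal F$, then $x$ lies in a member $H\subseteq F_x\cap G$, and minimality gives $H=F_x$. So $F_x\subseteq G$. Hence $F_x$ is unique, and it is contained in every member that contains $x$.

**Step 3: the strata.** For $F\in\mathcal F$ put
$$S_F=\{x\in X:F_x=F\}=F\smallsetminus\bigcup_{G\in\mathcal F,\;G\subsetneq F}G.$$
The $S_F$ are disjoint with union $X$. Each $S_F$ is open in $F$, and it is nonempty because the irreducible set $F$ is not a finite union of proper closed subsets. So $S_F$ is dense in $F$, and its closure is $F$. By Step 2, $x\in F$ if and only if $F_x\subseteq F$, so $F=\bigcup_{G\subseteq F}S_G$. This is a finite stratification indexed by $\mathcal F$ ordered by inclusion.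

**Step 4: each stratum lies in some $V_i$.** A point $x$ lies in $X\smallsetminus V_i$ if and only if it lies in some component $D$ of $X\smallsetminus V_i$. Since $D\in\mathcal F$, this means $F_x\subseteq D$. So whether $x\in V_i$ depends only on $F_x$. A point of $S_F$ lies in some $V_i$, and then all of $S_F$ does.

By Lemma 8.1 applied to $S_F\to V_i$, each $S_F$ satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$ and for $(\mathrm{Br},f,k)$. Lemma 7.2 then completes the proof of Theorem 2(a). $\blacksquare$

## 9. Archimedean places: connected components are invisible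

**Proof of Theorem 2(b).** Let $S$ contain an archimedean place $v$, and let a finite open cover or stratification of $\mathbb A^1_k$ be given. One part $U$ contains the generic point. It is locally closed and dense, hence open. We show that $U$ fails VSA.

**Step 1: move a rational point at $v$.** Pick $x\in U(k)$, and let $K$ be the connected component of $x$ in $U(k_v)$. For a point of $K$, let $x'\in U(\mathbb A_k)$ agree with $x$ at all places other than $v$ and have that point of $K$ as $x'_v$.

**Step 2: $x'$ survives.** For f‑ab: let $\eta\in H^1(U,G)$ and $\sigma=\eta(x)\in H^1(k,G)$. Then $\eta(x'_w)=\sigma_w$ for $w\ne v$. By Lemma 2.1(iii) $\eta$ is constant on the connected set $K$, so $\eta(x'_v)=\sigma_v$. By (2.1), $x'\in U(\mathbb A_k)^{\mathrm{f\text{-}ab}}$. For Br: evaluation of a Brauer class is locally constant on $U(k_v)$ (Poonen, *Rational Points on Varieties*, Prop. 8.2.9), hence constant on $K$. So the sum of invariants at $x'$ equals the sum at $x$, which is $0$.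

**Step 3: count.** $K$ is uncountable and $v\in S$, so $U(\mathbb A_{k,S})^\omega$ is uncountable. But $U(k)$ is countable. So VSA fails for $U$. $\blacksquare$

The last sentence of Theorem 2 follows: if $S\subseteq f$, use (a); otherwise $S$ contains an archimedean place and (b) gives the counterexample $\mathbb A^1_k$.

## 10. Few punctures: rational punctures and adelic roots of a polynomial

The set $C$ of Lemma 5.1 is larger than necessary. How far can we get with punctures in $\mathbb Q$? Let $k=\mathbb Q(\sqrt2)$ and try to use only the rationality of the norms $N(x-c)$ with $c\in\mathbb Q$. Multiply $\sqrt2\in\mathbb A_{k,f}$ by a sign $s_p$ at each prime $p$, the same at all places above $p$, to get $x\in\mathbb A_{k,f}$. For every $p$ and every $c\in\mathbb Q$, the norm of $\pm\sqrt2-c$ from $k\otimes\mathbb Q_p$ is $c^2-2$. So $N(x-c)=c^2-2\in\mathbb Q^\times$ for all rational $c$, whatever the signs. There are uncountably many such $x$, so norms at rational points alone cannot recover $x$. They do give a polynomial over $\mathbb Q$ that $x$ satisfies at every place. The remaining problem is that different places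 might choose different roots, and this is excluded by the first, stronger claim of Lemma 4.1. Lemma 10.3 below carries this out. We keep the notation $E$, $\hat{\mathcal O}^\times$, $\bar E$ of Section 3.

**Lemma 10.1.** $\bigcap_nk^\times(\mathbb A_{k,f}^\times)^n\subseteq k^\times\bar E$. In particular, if $E$ is finite, the intersection is $k^\times$.

*Proof.* Let $y$ be in the intersection and let $h$ be the class number of $k$. For a finite idele $z$ write $\mathrm{div}(z)$ for its fractional ideal, written additively.

**Step 1: reduce to units.** Write $y=bz^h$ with $b\in k^\times$. Then $\mathrm{div}(y)=\mathrm{div}(b)+h\,\mathrm{div}(z)$ is principal, say $\mathrm{div}(a)$ with $a\in k^\times$. Put $\varepsilon=y/a\in\hat{\mathcal O}^\times$. It is again in the intersection.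

**Step 2: $\varepsilon\in E(\hat{\mathcal O}^\times)^n$ for every $n$.** Write $\varepsilon=bz^{hn}$ with $b\in k^\times$ (new $b,z$). As $h\,\mathrm{div}(z)$ is principal, $z^h=cu$ with $c\in k^\times$, $u\in\hat{\mathcal O}^\times$. Then $\varepsilon=bc^nu^n$, so $bc^n=\varepsilon u^{-n}\in k^\times\cap\hat{\mathcal O}^\times=E$.

**Step 3: pass to the closure.** Every open subgroup of $\hat{\mathcal O}^\times$ has finite index, so it contains some $(\hat{\mathcal O}^\times)^n$. Hence $\varepsilon\in EW$ for every open subgroup $W$, i.e. $\varepsilon\in\bar E$, and $y=a\varepsilon$. If $E$ is finite, then $\bar E=E\subset k^\times$, and $k^\times$ is clearly contained in the intersection. $\square$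

**Lemma 10.2.** If $\varepsilon\in\bar E$ and $\varepsilon^M\in E$ for some $M\ge1$, then $\varepsilon\in E$.

*Proof.* By Chevalley (*Deux théorèmes d'arithmétique*, J. Math. Soc. Japan 3 (1951)), every finite-index subgroup of $E$ contains $E\cap W$ for some open subgroup $W\subseteq\hat{\mathcal O}^\times$. Conversely each $E\cap W$ has finite index in $E$. So $\bar E=\varprojlim_WE/(E\cap W)$ is the profinite completion of $E$. Writing $E=\mu\times\mathbb Z^r$ with $\mu$ finite, we get $\bar E=\mu\times\hat{\mathbb Z}^r$, with $E$ inside it as $\mu\times\mathbb Z^r$. It remains to see that $z\in\hat{\mathbb Z}$ and $Mz\in\mathbb Z$ imply $z\in\mathbb Z$. Indeed $Mz\in M\hat{\mathbb Z}\cap\mathbb Z=M\mathbb Z$, and $\hat{\mathbb Z}$ is torsion-free. $\square$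

**Lemma 10.3.** Let $y\in\bigcap_nk^\times(\mathbb A_{k,f}^\times)^n$, and let $0\ne P\in k[T]$ satisfy $P(y_v)=0$ for almost all $v\in f$. Then $y\in k^\times$.

*Proof.* For each $n$ choose $b_n\in k^\times$ with $y\in b_n(\mathbb A_{k,f}^\times)^n$. Let $\beta_1,\dots,\beta_m$ be the distinct nonzero roots of $P$ in $\bar k$. As $y_v\ne0$, we have $m\ge1$. Let $L/k$ be a finite Galois extension over which $P$ splits. Put
$$K_n=L(\mu_n),\qquad F_n=K_n\bigl((\beta_j/b_n)^{1/n}:1\le j\le m\bigr),\qquad A=\mathrm{Gal}(F_n/K_n),$$
and $A_j=\mathrm{Gal}\bigl(F_n/K_n((\beta_j/b_n)^{1/n})\bigr)$. The group $A$ is abelian.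

**Step 1: for each $n$, $A=\bigcup_jA_j$.** This turns the local information at all places into group theory. Let $\tau\in A$. By Chebotarev there is a place $w$ of $K_n$, unramified in $F_n$, with Frobenius $\tau$, lying over a place $v$ of $k$ with $P(y_v)=0$. Since $P$ splits in $L\subseteq K_n$, we have $y_v=\beta_j$ in $(K_n)_w$ for some $j$. As $y_v/b_n\in k_v^{\times n}$, the element $\beta_j/b_n$ is an $n$-th power in $(K_n)_w$, which contains $\mu_n$. So $w$ splits completely in $K_n((\beta_j/b_n)^{1/n})$. Hence its Frobenius $\tau$ is trivial there, and $\tau\in A_j$.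

**Step 2: one root is close to $b_n$ modulo $n$-th powers, up to a bounded exponent.** By Step 1, $|A|\le m\max_j|A_j|$, so $[A:A_j]\le m$ for some $j=j(n)$. By Kummer theory $[A:A_j]$ is the order of $\beta_j/b_n$ in $K_n^\times/K_n^{\times n}$. Hence $(\beta_j/b_n)^{m!}\in K_n^{\times n}$. Choose an infinite set $\mathcal N\subset\{N!:N\ge1\}$ on which $j(n)=j$ is constant, and put $\beta=\beta_j$.

**Step 3: descend from $K_n$ to $L$ at the cost of a bounded exponent.** We claim that there is $N_0\ge1$, depending only on $L$, such that for all $n$: if $\alpha\in L^\times$ is an $n$-th power in $K_n$, then $\alpha^{N_0}\in L^{\times n}$.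

The image of the cyclotomic character of $L$ is open in $\hat{\mathbb Z}^\times$. So it contains all $a\in\hat{\mathbb Z}^\times$ with $a\equiv1\bmod N_0$ for some $N_0$, which we may take even. Define $\hat a\in\hat{\mathbb Z}^\times$ by $\hat a_p=1+N_0$ for $p\mid N_0$ and $\hat a_p=-1$ for $p\nmid N_0$. These are $p$-adic units, and $\hat a\equiv1\bmod N_0$. Moreover $\hat a_p-1$ equals $N_0$ for $p\mid N_0$, and $-2$, a unit like $N_0$, for $p\nmid N_0$, as such $p$ is odd. So $\hat a-1=N_0u$ with $u\in\hat{\mathbb Z}^\times$.

Fix $n$ and let $G_n=\mathrm{Gal}(K_n/L)$, an abelian group since it embeds in $(\mathbb Z/n)^\times$. By the choice of $\hat a$ there is $g\in G_n$ with $g(\zeta)=\zeta^a$ for $\zeta\in\mu_n$, where $a$ is an integer with $a\equiv\hat a\bmod n$. Let $\alpha=\kappa^n$ with $\kappa\in K_n^\times$, and put $\varphi(s)=s(\kappa)/\kappa\in\mu_n$ for $s\in G_n$. Then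
$$\varphi(gs)=g(\varphi(s))\varphi(g)=\varphi(s)^a\varphi(g),\qquad\varphi(sg)=s(\varphi(g))\varphi(s).$$
As $gs=sg$, we get $\varphi(s)^{a-1}=s(\varphi(g))/\varphi(g)$. Therefore $\theta=\kappa^{a-1}/\varphi(g)$ satisfies
$$s(\theta)=\frac{\varphi(s)^{a-1}\kappa^{a-1}}{s(\varphi(g))}=\theta\quad\text{for all }s\in G_n.$$
So $\theta\in L^\times$, and $\theta^n=\alpha^{a-1}$. Now $a-1\equiv N_0u_n\bmod n$ with $u_n$ an integer prime to $n$. So $\alpha^{N_0u_n}\in L^{\times n}$. Raising to a power $u'$ with $u_nu'\equiv1\bmod n$ gives $\alpha^{N_0}\in L^{\times n}$, as claimed.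

Apply the claim to $\alpha=(\beta/b_n)^{m!}$. With $M=m!\,N_0$,
$$(\beta/b_n)^M\in L^{\times n}\qquad\text{for all }n\in\mathcal N. \tag{10.1}$$

**Step 4: $y^M$ is a global number.** Let $v$ be a finite place of $k$ and $w\mid v$ a place of $L$. By (10.1) and the choice of $b_n$,
$$(y_v/\beta)^M=(y_v/b_n)^M(b_n/\beta)^M\in L_w^{\times n}\qquad\text{for all }n\in\mathcal N.$$
Now $\bigcap_{n\in\mathcal N}L_w^{\times n}=1$. Indeed, the valuation of an element of this intersection is divisible by infinitely many factorials, so it is $0$. The element is then an $n$-th power in the profinite group $\mathcal O_w^\times$ for infinitely many factorials $n$, hence lies in every open subgroup. So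
$$y_v^M=\beta^M\quad\text{in }L_w. \tag{10.2}$$
Thus $\beta^M\in L$ lies in $k_v\subseteq L_w$ for every finite $w$. Given $\sigma\in\mathrm{Gal}(L/k)$, choose by Chebotarev a place $w$ of $L$, unramified over $k$, with Frobenius $\sigma$. Then $\sigma$ extends to an automorphism of $L_w$ fixing $k_v$, so $\sigma(\beta^M)=\beta^M$. Hence $\gamma:=\beta^M\in k^\times$, and $y^M=\gamma$ by (10.2).

**Step 5: $y$ itself is global.** By Lemma 10.1, $y=a\varepsilon$ with $a\in k^\times$ and $\varepsilon\in\bar E$. Then $\varepsilon^M=\gamma a^{-M}\in k^\times\cap\hat{\mathcal O}^\times=E$. By Lemma 10.2, $\varepsilon\in E$, so $y\in k^\times$. $\square$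

**Proof of Theorem 3.** *Enough punctures in $k_0$.* Let $e=[k:k_0]$ and $U=\mathbb A^1_k\smallsetminus C$ with $C\subset k_0$, $|C|\ge e$. Rational points survive by Lemma 2.1(i). Let $x\in\mathbb A_{k,f}$ be the finite part of a point of $U(\mathbb A_k)^{\mathrm{f\text{-}ab}}$.

**Step 1: norms to $k_0$ are global.** By Lemma 4.1, $x-c\in k^\times(\mathbb A_{k,f}^\times)^n$ for all $n$ and all $c\in C$. Taking norms to $k_0$, whose unit group is finite, Lemma 10.1 for $k_0$ gives
$$N_{k/k_0}(x-c)\in\bigcap_nk_0^\times(\mathbb A_{k_0,f}^\times)^n=k_0^\times.$$

**Step 2: the characteristic polynomial of $x$ is global.** Let $P(T)=N_{k/k_0}(T-x)\in\mathbb A_{k_0,f}[T]$ be the characteristic polynomial of $x\in k\otimes_{k_0}\mathbb A_{k_0,f}=\mathbb A_{k,f}$, monic of degree $e$. By Step 1, $P(c)=(-1)^eN_{k/k_0}(x-c)\in k_0$ for the at least $e$ distinct elements $c\in C\subset k_0$. So $P-T^e$, of degree less than $e$, takes values in $k_0$ at $e$ distinct elements of $k_0$. By Lagrange interpolation its coefficients lie in $k_0$. Hence $P\in k_0[T]$. By Cayley–Hamilton $P(x)=0$, i.e. $P(x_v)=0$ for all finite $v$.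

**Step 3: all places choose the same root.** Pick $c\in C$. Lemma 10.3 applies to $y=x-c$ and the polynomial $P(T+c)$, and gives $x-c\in k^\times$. So $x\in k$, and $x\notin C$ because $x_v\notin C$. Thus $x\in U(k)$.

*No puncture, and one.* Section 3 shows that $\mathbb A^1_k$ never satisfies VSA for $(\mathrm{f\text{-}ab},f,k)$. If $E$ is infinite, $\mathbb G_{m,k}$ fails by Proposition 3.2. If $E$ is finite, (2.2) and Lemma 10.1 show that the finite part of a point of $\mathbb G_m(\mathbb A_k)^{\mathrm{f\text{-}ab}}$ lies in $k^\times$, so VSA holds.

*Optimality.* If $k=k_0$, then $|C|=1$ suffices and $|C|=0$ fails. If $[k:k_0]=2$ and $\mathcal O_k^\times$ is infinite, then $|C|=2$ suffices, while $|C|\le1$ gives $\mathbb A^1_k$ or a variety isomorphic to $\mathbb G_{m,k}$, and both fail. For a real quadratic field $k$, take $k_0=\mathbb Q$ and $C=\{0,1\}$: then $\mathbb A^1_k\smallsetminus C=\mathbb P^1\smallsetminus\{0,1,\infty\}$ satisfies VSA, while $\mathbb G_m$ does not, since $\mathcal O_k^\times$ is infinite. $\blacksquare$
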